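\title{Hyperplane sections of the lattice points of a symmetric convex body}

\begin{abstract}
Let $K\subset\mathbb{R}^d$ be an origin-symmetric convex body whose integer points span $\mathbb{R}^d$. We prove that some hyperplane through the origin contains at least a fraction $\frac{c}{d}\operatorname{vol}_d(K)^{-1/d}$ of the integer points of $K$, with $c=1/15360$. The order $1/d$ is optimal. The bound follows from a stronger inequality, in which the volume is replaced by the determinant of the covariance matrix of the integer points. For bodies of volume at least $64^{d^2}$ the factor $c/d$ improves to $1/(20\sqrt d\,L_K)$, where $L_K$ is the isotropic constant, and the order $d^{-1/2}$ is optimal in this range. The normal vector of the hyperplane is either drawn from a discrete Gaussian distribution or taken to be a shortest vector of a dual lattice.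
\end{abstract}

\section{The question and the results}\label{sec:intro}

A convex body is a compact convex set with nonempty interior. We write $|X|$ for the cardinality of a finite set $X$, $|z|$ for the Euclidean length of a vector $z$, $\operatorname{vol}_k$ for $k$-dimensional volume, and $y^\perp$ for the subspace orthogonal to $y\in\mathbb{R}^d$. A convex body $K\subset\mathbb{R}^d$ is \emph{admissible} if $K=-K$ and $K\cap\mathbb{Z}^d$ spans $\mathbb{R}^d$. For an admissible $K$ we put
\[
V=\operatorname{vol}_d(K),\qquad A=K\cap\mathbb{Z}^d,\qquad N=|A|,\qquad \rho(y)=\frac{|A\cap y^\perp|}{N}\quad(y\in\mathbb{R}^d),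
\]
so that, for $y\ne0$, $\rho(y)$ is the fraction of the integer points of $K$ that lie on the hyperplane $y^\perp$. Koldobsky asked whether for every $d\ge1$ there is a number $\alpha=\alpha(d)>0$ such that every admissible $K\subset\mathbb{R}^d$ has a nonzero $y\in\mathbb{R}^d$ with
\begin{equation}\label{eq:question}
\rho(y)\ \ge\ \alpha\,V^{-1/d}.
\end{equation}

The power of $V$ comes from dilation. Fix a nonzero $y\in\mathbb{Z}^d$ and replace $K$ by $tK$. As $t\to\infty$ the number of integer points grows like $t^d$ in $tK$ and like $t^{d-1}$ in $tK\cap y^\perp$, so $\rho(y)$ decays like $1/t$, as does $\operatorname{vol}_d(tK)^{-1/d}$. For the cube $[-n,n]^d$ and $y=e_1$, for instance, $\rho(y)=1/(2n+1)$ and $V^{-1/d}=1/(2n)$. The spanning hypothesis excludes small bodies: for a ball of radius $\varepsilon<1$ the left side of \eqref{eq:question} is $1$ and the right side tends to infinity as $\varepsilon\to0$.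

Small admissible bodies limit $\alpha$. The cross-polytope $\operatorname{conv}(\pm e_1,\dots,\pm e_d)$ has volume $2^d/d!$, and $d!\ge(d/e)^d$ because $e^d\ge d^d/d!$. Hence $V^{-1/d}=\frac12(d!)^{1/d}\ge d/(2e)$, while $\rho(y)\le1$. So \eqref{eq:question} forces
\begin{equation}\label{eq:cross}
\alpha(d)\le 2e/d .
\end{equation}
Alexander, Henk and Zvavitch proved that Koldobsky's question has a positive answer with $\alpha=C^{-d}$ for an absolute constant $C$, and that $\alpha=c/d$ suffices for unconditional bodies, that is, bodies symmetric with respect to every coordinate hyperplane. Whether one can take $\alpha=c/d$ for all admissible bodies is posed as an open question in Regev's note \cite{Regev}. The answer is yes.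

\begin{theorem}\label{thm:volume}
For every $d\ge1$ and every admissible $K\subset\mathbb{R}^d$ there is a nonzero $y\in\mathbb{Z}^d$ with
\[
\rho(y)\ \ge\ \frac{1}{15360}\cdot\frac1d\,V^{-1/d}.
\]
\end{theorem}

By \eqref{eq:cross} the order $1/d$ is optimal. The proof measures the size of $A$ directly instead of through $V$. Let
\[
\Sigma=\frac1N\sum_{x\in A}xx^T,\qquad D=(\det\Sigma)^{1/(2d)} .
\]
Since $A=-A$, the matrix $\Sigma$ is the covariance matrix of a uniformly random point $x$ of $A$, and $y^T\Sigma y$ is the mean of $\langle x,y\rangle^2$. It is positive definite because $A$ spans $\mathbb{R}^d$. The number $D$ is the geometric mean of the standard deviations of $x$ along the principal axes of $\Sigma$. Like $V$, it does not change when $K$ is replaced by $UK$ with $U\in\operatorname{GL}_d(\mathbb{Z})$, since $\Sigma$ becomes $U\Sigma U^T$.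

\begin{theorem}\label{thm:cov}
Let $c_1=1/30720$. For every $d\ge1$ and every admissible $K\subset\mathbb{R}^d$ there is a nonzero $y\in\mathbb{Z}^d$ with
\[
\rho(y)\ \ge\ \min\Bigl(\frac1{10},\ \frac{c_1}{\sqrt d\,D}\Bigr).
\]
\end{theorem}

Theorem~\ref{thm:volume} follows from the inequality $D\le\frac12\sqrt d\,V^{1/d}$ of Section~\ref{sec:reduction}. The factor $\sqrt d$ in this inequality is needed for the cross-polytope, where $\Sigma=\frac{2}{2d+1}I$ and $V^{1/d}\le 2e/d$. It is wasted on the cube $[-n,n]^d$, where $\Sigma=\frac{n(n+1)}3I$ and $D\le n=\frac12V^{1/d}$. For a large body one expects sums over $A$ to be close to integrals over $K$, and therefore $D$ to be close to $L_KV^{1/d}$, where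
\[
\Sigma_c=\frac1V\int_Kzz^T\,dz,\qquad L_K=(\det\Sigma_c)^{1/(2d)}\,V^{-1/d}
\]
are the covariance matrix of the uniform measure on $K$ and the \emph{isotropic constant} of $K$.

\begin{theorem}\label{thm:large}
For every $d\ge1$ and every admissible $K\subset\mathbb{R}^d$ with $V\ge64^{d^2}$ there is a nonzero $y\in\mathbb{Z}^d$ with
\[
\rho(y)\ \ge\ \frac{1}{20\sqrt d\,L_K}\,V^{-1/d}.
\]
\end{theorem}

By the resolution of the slicing problem by Klartag and Lehec \cite{KL}, $L_K\le C$ for an absolute constant $C$, so the bound of Theorem~\ref{thm:large} is at least $\frac{c}{\sqrt d}V^{-1/d}$ with $c>0$ absolute. No proof in this paper uses that fact. The factor $d^{-1/2}$ does not disappear for large bodies.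

\begin{proposition}\label{prop:sharp}
For each $d\ge2$ there are ellipsoids $K_t\subset\mathbb{R}^d$, admissible for all large $t$, with $\operatorname{vol}_d(K_t)\to\infty$ as $t\to\infty$ and
\[
\limsup_{t\to\infty}\sqrt d\,\operatorname{vol}_d(K_t)^{1/d}\max_{y\ne0}\rho_t(y)\le2e\sqrt\pi,\qquad
\limsup_{t\to\infty}\sqrt d\,D_t\max_{y\ne0}\rho_t(y)\le\sqrt{2e},
\]
where $\rho_t$ and $D_t$ are the quantities $\rho$ and $D$ of $K_t$.
\end{proposition}

Thus the rate in Theorem~\ref{thm:cov}, and the rate $d^{-1/2}V^{-1/d}$ that Theorem~\ref{thm:large} gives together with $L_K\le C$, cannot be improved beyond absolute constants for arbitrarily large bodies in any dimension $d\ge2$.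

\section{Slices, and two ways to choose the normal vector}\label{sec:idea}

For $x\in A$ and $y\in\mathbb{Z}^d$ the number $\langle x,y\rangle$ is an integer, and we want it to vanish often. An integer-valued random variable with small second moment has a popular value.

\begin{lemma}\label{lem:cheb}
Let $\xi$ be an integer-valued random variable with $\mathbb{E}\,\xi^2\le s^2$, where $s\ge0$. Then some integer $j$ satisfies $\Pr[\xi=j]\ge\dfrac{3/4}{4s+1}$.
\end{lemma}

\begin{proof}
If $s=0$, then $\xi=0$ almost surely. If $s>0$, Chebyshev's inequality gives $\Pr[|\xi|>2s]\le\frac14$, so the at most $4s+1$ integers of $[-2s,2s]$ carry probability at least $\frac34$.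
\end{proof}

There are two ways to apply the lemma to $\langle x,y\rangle$: fix $y$ and let $x$ be random, or fix $x$ and let $y$ be random. The two norms
\[
|y|_\Sigma=\sqrt{y^T\Sigma y},\qquad |x|_*=\sqrt{x^T\Sigma^{-1}x}
\]
measure the second moments that occur. They are dual to each other: $|\langle x,y\rangle|=|\langle\Sigma^{-1/2}x,\Sigma^{1/2}y\rangle|\le|x|_*\,|y|_\Sigma$.

\subsection*{Fixed $y$}
Fix a nonzero $y\in\mathbb{Z}^d$ and cut $A$ into the slices $S_j=\{x\in A:\langle x,y\rangle=j\}$, $j\in\mathbb{Z}$, so that $\rho(y)=|S_0|/N$. For $x$ uniform in $A$ the variable $\langle x,y\rangle$ has second moment $|y|_\Sigma^2$, and Lemma~\ref{lem:cheb} gives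
\begin{equation}\label{eq:popular}
\max_j\frac{|S_j|}{N}\ \ge\ \frac{3/4}{4|y|_\Sigma+1}.
\end{equation}
Minkowski's theorem provides a $y$ with $|y|_\Sigma\le\sqrt d\,D$ (Section~\ref{sec:shortest}). If the central slice $S_0$ were always the largest one, Theorem~\ref{thm:cov} would follow. In dimension one this is a complete proof.

\begin{proof}[Proof of Theorem~\ref{thm:cov} for $d=1$]
Take $y=1$. Then $|y|_\Sigma=D$, every slice has at most one point, and $S_0=\{0\}$. By \eqref{eq:popular}, $\rho(y)\ge\frac{3/4}{4D+1}$, which is at least $\frac3{20}$ if $D\le1$ and at least $\frac3{20D}$ if $D\ge1$.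
\end{proof}

For volumes, the central section of a symmetric convex body is the largest among parallel sections, by the Brunn--Minkowski inequality. For lattice points this fails already in the plane. Let $K=\operatorname{conv}(\pm e_1,\pm e_2)$, so that $A=\{0,\pm e_1,\pm e_2\}$, and let $y=(1,1)$. Then $S_0=\{0\}$ and $S_1=\{e_1,e_2\}$. In dimension $d$ the central slice can be smaller than another one by the factor $2^{d-1}$ (Example~\ref{ex:parity}). This is the difficulty of the problem.

\subsection*{Random $y$}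
Stay with the planar cross-polytope, where $\Sigma=\frac25I$, and choose $y=(y_1,y_2)\in\mathbb{Z}^2$ with probability proportional to $e^{-a(y_1^2+y_2^2)}$, where $a>0$. The coordinates are independent with common distribution $g(k)=p\,e^{-ak^2}$, where $p=1/\sum_ke^{-ak^2}$. Now $0$ is the most likely value of $\langle x,y\rangle$. For $x=\pm e_i$ this is the inequality $g(j)\le g(0)$. For the point $x=(1,1)$, which a larger body would contain, it follows from the Cauchy--Schwarz inequality and the evenness of $g$: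
\[
\Pr[y_1+y_2=j]=\sum_kg(k)g(j-k)\le\sum_kg(k)^2=\Pr[y_1+y_2=0].
\]
Counting the points of $A$ one at a time gives $\mathbb{E}\,\rho(y)=(1+4p)/5$. The value $y=0$ is forbidden. It has probability $p^2$ and $\rho(0)=1$, so
\[
\mathbb{E}\bigl[\mathbf 1_{y\ne0}\,\rho(y)\bigr]=\frac{1+4p}5-p^2 .
\]
As $a$ runs through $(0,\infty)$, $p$ takes every value in $(0,1)$, and $p=\frac12$ gives $\frac7{20}>\frac15$. So the random choice finds a line that contains more than the origin. The example shows both the gain and the price. There is no loss in passing from the popular value $j$ to $0$, but the distribution of $y$ has to be spread out enough to make $y=0$ unlikely, and spreading it out increases $\langle x,y\rangle$.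

\subsection*{The plan}
In general the price is that $D$ is replaced by $D^{d/(d-1)}$ (Proposition~\ref{prop:random}), which costs only a constant factor when $D\le16^d$. For $D>16^d$ we return to a fixed $y$, namely the minimizer of $|y|_\Sigma$, and let $\sigma$ be the minimum. If $\sigma$ is smaller than Minkowski's bound $\sqrt d\,D$ by a factor $2^d$, this saving pays for the loss of $2^{d-1}$. Otherwise $\sigma$ is exponentially large; a transference theorem then shows that $\mathbb{Z}^d$ is very fine compared with $K$, lattice point counts are close to volumes, and the Brunn--Minkowski inequality applies.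

\section{From covariance to volume}\label{sec:reduction}

\begin{lemma}\label{lem:DV}
Every admissible $K\subset\mathbb{R}^d$ satisfies $D\le\frac12\sqrt d\,V^{1/d}$ and $dV^{1/d}\ge2$.
\end{lemma}

\begin{proof}
For $x_1,\dots,x_d\in K$, symmetry and convexity give $\operatorname{conv}(\pm x_1,\dots,\pm x_d)\subset K$. This set is a linear image of the cross-polytope, so
\begin{equation}\label{eq:det}
\frac{2^d}{d!}\,|\det(x_1,\dots,x_d)|\le V .
\end{equation}
Let $X$ be the $d\times N$ matrix whose columns are the points of $A$, so that $N\Sigma=XX^T$. The Cauchy--Binet formula expresses $\det(XX^T)$ as the sum of the squares of the $d\times d$ minors of $X$. Each $d$-element subset of $A$ arises from $d!$ ordered tuples, and tuples with a repetition have determinant $0$. Hence, by \eqref{eq:det},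
\[
\det\Sigma=\frac1{d!\,N^d}\sum_{(x_1,\dots,x_d)\in A^d}\det(x_1,\dots,x_d)^2\le\frac1{d!}\Bigl(\frac{d!\,V}{2^d}\Bigr)^2=\frac{d!\,V^2}{4^d},
\]
and $d!\le d^d$ gives the first claim. Since $A$ spans, it contains $d$ independent integer vectors, whose determinant is at least $1$ in absolute value. So \eqref{eq:det} gives $V\ge2^d/d!\ge(2/d)^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:volume} from Theorem~\ref{thm:cov}]
By Lemma~\ref{lem:DV}, $\frac{c_1}{\sqrt d\,D}\ge\frac{2c_1}dV^{-1/d}$ and $\frac1{10}>c_1\ge\frac{2c_1}dV^{-1/d}$. Finally $2c_1=1/15360$.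
\end{proof}

\section{A random normal vector}\label{sec:random}

The statement that $0$ is the most likely value of $\langle x,y\rangle$ rests on one property of Gaussians: among the cosets of a discrete subgroup, the subgroup itself has the largest Gaussian weight. The proof is the Cauchy--Schwarz argument of the planar example.

\begin{lemma}\label{lem:gauss}
Let $Q$ be a positive definite $d\times d$ matrix, $f(z)=e^{-z^TQz/2}$, $L\subset\mathbb{R}^d$ a discrete subgroup and $t\in\mathbb{R}^d$. Then $\sum_{l\in L}f(l+t)\le\sum_{l\in L}f(l)$.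
\end{lemma}

\begin{proof}
The identity $z^TQz+(v-z)^TQ(v-z)=2(z-\frac v2)^TQ(z-\frac v2)+\frac12v^TQv$ shows that $f=g*g$ for $g(z)=\gamma e^{-z^TQz}$ with a suitable constant $\gamma>0$. The function $g$ is even. Write $L=\mathbb{Z}w_1+\dots+\mathbb{Z}w_k$ with independent $w_i$, and let $F=\{\sum a_iw_i:a_i\in[0,1)\}+\operatorname{span}(L)^\perp$; the sets $F+l$, $l\in L$, partition $\mathbb{R}^d$. Let $G(z)=\sum_{l\in L}g(z+l)$, an $L$-periodic function. For $s,t\in\mathbb{R}^d$, splitting $\mathbb{R}^d$ into the sets $F+l$ gives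
\[
\int_FG(z-t)G(z-s)\,dz=\int_{\mathbb{R}^d}G(z-t)g(z-s)\,dz=\sum_{l\in L}\int_{\mathbb{R}^d}g(l+t-z)g(z-s)\,dz=\sum_{l\in L}f(l+t-s).
\]
With $s=t$ this shows that $\int_FG(z-t)^2\,dz=\sum_lf(l)$ for every $t$. With $s=0$ and the Cauchy--Schwarz inequality it gives
\[
\sum_{l\in L}f(l+t)\le\Bigl(\int_FG(z-t)^2\,dz\Bigr)^{1/2}\Bigl(\int_FG(z)^2\,dz\Bigr)^{1/2}=\sum_{l\in L}f(l).\qedhere
\]
\end{proof}

Let $y\in\mathbb{Z}^d$ have probability proportional to $e^{-y^TQy/2}$. The proof below shows that $\Pr[y=0]\le(2\pi)^{-d/2}(\det Q)^{1/2}$ and $\mathbb{E}\langle x,y\rangle^2\le x^TQ^{-1}x$. The mean of the last quantity over $x\in A$ is $\operatorname{tr}(Q^{-1}\Sigma)$. By the inequality of arithmetic and geometric means this trace is at least $d\,(\det\Sigma/\det Q)^{1/d}$, with equality when $Q$ is a multiple of $\Sigma$. So for a given bound on $\Pr[y=0]$ the best shape is $Q=\Sigma/\tau^2$, and only the scale $\tau$ remains to be chosen. No convexity is involved.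

\begin{proposition}\label{prop:random}
Let $d\ge2$, let $A\subset\mathbb{Z}^d$ be any finite set that spans $\mathbb{R}^d$, and define $N$, $\rho$, $\Sigma$, $D$ by the formulas of Section~\ref{sec:intro}. Then there is a nonzero $y\in\mathbb{Z}^d$ with
\[
\rho(y)\ \ge\ \min\Bigl(\frac1{10},\ \frac1{120\sqrt d\,D^{d/(d-1)}}\Bigr).
\]
\end{proposition}

\begin{proof}
Let $\tau>0$, $Q=\Sigma/\tau^2$, $f(z)=e^{-z^TQz/2}$ and $Z=\sum_{y\in\mathbb{Z}^d}f(y)$, and let $y\in\mathbb{Z}^d$ be random with probability $f(y)/Z$. Lemma~\ref{lem:gauss} is used three times.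

\emph{The origin is unlikely.} Integrating the inequality $Z\ge\sum_{y\in\mathbb{Z}^d}f(y+t)$ over $t\in[0,1]^d$ gives $Z\ge\int_{\mathbb{R}^d}f=(2\pi)^{d/2}(\det Q)^{-1/2}=(2\pi)^{d/2}\tau^dD^{-d}$. Hence
\[
\Pr[y=0]=\frac1Z\le\frac{D^d}{(2\pi)^{d/2}\tau^d}.
\]

\emph{Second moments are at most Gaussian.} For $u\in\mathbb{R}^d$, completing the square gives $e^{\langle u,y\rangle}f(y)=e^{u^TQ^{-1}u/2}f(y-Q^{-1}u)$, so
\[
\mathbb{E}\,e^{\langle u,y\rangle}=e^{u^TQ^{-1}u/2}\,\frac1Z\sum_{y\in\mathbb{Z}^d}f(y-Q^{-1}u)\le e^{u^TQ^{-1}u/2}.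
\]
Apply this to $\pm\varepsilon u$ and use $\cosh s\ge1+s^2/2$:
\[
1+\frac{\varepsilon^2}2\,\mathbb{E}\langle u,y\rangle^2\le\mathbb{E}\cosh(\varepsilon\langle u,y\rangle)\le e^{\varepsilon^2u^TQ^{-1}u/2}.
\]
Letting $\varepsilon\to0$ yields $\mathbb{E}\langle u,y\rangle^2\le u^TQ^{-1}u=\tau^2|u|_*^2$.

\emph{Zero is the most likely value.} Let $x\in A$ and $j\in\mathbb{Z}$. The set $\{y\in\mathbb{Z}^d:\langle x,y\rangle=j\}$ is empty or a coset of the discrete subgroup $\mathbb{Z}^d\cap x^\perp$, so $\Pr[\langle x,y\rangle=j]\le\Pr[\langle x,y\rangle=0]$. Lemma~\ref{lem:cheb} with $s=\tau|x|_*$ therefore gives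
\[
\Pr[\langle x,y\rangle=0]\ge\frac{3/4}{1+4\tau|x|_*}.
\]

\emph{Averaging.} We have $\frac1N\sum_{x\in A}|x|_*^2=\operatorname{tr}(\Sigma^{-1}\Sigma)=d$, so $\frac1N\sum_{x\in A}|x|_*\le\sqrt d$. The function $s\mapsto1/(1+4\tau s)$ is convex and decreasing on $[0,\infty)$, so Jensen's inequality gives $\mathbb{E}\,\rho(y)=\frac1N\sum_{x\in A}\Pr[\langle x,y\rangle=0]\ge\frac{3/4}{1+4\tau\sqrt d}$. Since $\rho(0)=1$,
\begin{equation}\label{eq:gain}
\mathbb{E}\bigl[\mathbf 1_{y\ne0}\,\rho(y)\bigr]\ \ge\ \frac{3/4}{1+4\tau\sqrt d}-\frac{D^d}{(2\pi)^{d/2}\tau^d}.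
\end{equation}

\emph{Choice of $\tau$.} The first term decays like $\tau^{-1}$ and the second like $\tau^{-d}$, so for $d\ge2$ the first one dominates once $\tau^{d-1}$ exceeds about $\sqrt d\,D^d$. Define $\tau_1>0$ by $\tau_1^{d-1}=20\sqrt d\,(2\pi)^{-d/2}D^d$ and take $\tau=\max(d^{-1/2},\tau_1)$. Since $\tau\sqrt d\ge1$, the first term in \eqref{eq:gain} is at least $\frac3{20\tau\sqrt d}$. The second equals $\frac{\tau_1^{d-1}}{20\sqrt d\,\tau^d}\le\frac1{20\tau\sqrt d}$. So some $y\ne0$ has $\rho(y)\ge\frac1{10\tau\sqrt d}$. If $\tau=d^{-1/2}$, this is $\frac1{10}$. Suppose $\tau=\tau_1$. The inequality $20\sqrt d\le30^{d-1}$ holds for $d=2$, since $20\sqrt2<30$, and passes from $d$ to $d+1$, since the left side grows by a factor less than $30$. Therefore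
\[
\tau_1\le30\,(2\pi)^{-\frac d{2(d-1)}}D^{d/(d-1)}\le30\,(2\pi)^{-1/2}D^{d/(d-1)}\le12\,D^{d/(d-1)}.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:primitive}
For arbitrary finite sets the exponent $d/(d-1)$ cannot be replaced by $1$. Let $d=2$ and let $A$ be the set of integer vectors in $[-n,n]^2$ with coprime coordinates. At most $\sum_{k\ge2}(n/k)^2<0.65\,n^2$ integer points of $[1,n]^2$ have a common divisor $k\ge2$, so $N\ge4\cdot0.35\,n^2$. A line through the origin contains at most two points of $A$, so $\rho(y)<2/n^2$ for all $y\ne0$. On the other hand $D^4=\det\Sigma\le\Sigma_{11}\Sigma_{22}\le n^4$. For large $n$ the conclusion of Theorem~\ref{thm:cov} fails for this set. So convexity has to be used when $D$ is large.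
\end{remark}

\section{Facts about lattices and convex bodies}\label{sec:tools}

A \emph{lattice} in a $k$-dimensional Euclidean space $W$ is a subgroup $\Gamma=\mathbb{Z}b_1+\dots+\mathbb{Z}b_k$ generated by a basis of $W$. Its determinant $\det\Gamma$ is the volume of the parallelepiped spanned by $b_1,\dots,b_k$, and $\det\Gamma'=[\Gamma:\Gamma']\det\Gamma$ for a lattice $\Gamma'\subset\Gamma$ in $W$. The $i$-th successive minimum $\lambda_i(\Gamma)$ is the least $r$ such that $\Gamma$ contains $i$ independent vectors of length at most $r$. The dual of a lattice $\Lambda\subset\mathbb{R}^d$ is $\Lambda^*=\{u:\langle u,v\rangle\in\mathbb{Z}\text{ for all }v\in\Lambda\}$; if $\Lambda=T\mathbb{Z}^d$, then $\Lambda^*=T^{-T}\mathbb{Z}^d$. We use three theorems.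

\begin{itemize}
\item \emph{Minkowski's first theorem.} An origin-symmetric convex body in $\mathbb{R}^d$ of volume at least $2^d$ contains a nonzero point of $\mathbb{Z}^d$.
\item \emph{Banaszczyk's transference theorem} \cite[Theorem~2.1]{Ban}. Every lattice $\Lambda$ in $\mathbb{R}^d$ satisfies $\lambda_d(\Lambda)\,\lambda_1(\Lambda^*)\le d$.
\item \emph{The Brunn--Minkowski inequality.} For nonempty compact sets $X,Y$ in a $k$-dimensional Euclidean space, $\operatorname{vol}_k(\frac{X+Y}2)^{1/k}\ge\frac12\operatorname{vol}_k(X)^{1/k}+\frac12\operatorname{vol}_k(Y)^{1/k}$.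
\end{itemize}

The last one is needed in the following form. Let $d\ge2$, $K=-K$, $y\ne0$ and $K_s=\{z\in K:\langle z,y\rangle=s\}$. Then
\begin{equation}\label{eq:brunn}
\operatorname{vol}_{d-1}(K_s)\le\operatorname{vol}_{d-1}(K_0).
\end{equation}
Indeed, if $z_0\in K_s$, then $X=K_s-z_0$ and $Y=-X$ lie in $y^\perp$ and have the volume of $K_s$, and $\frac{X+Y}2=\frac12K_s-\frac12K_s\subset K_0$.

Let $B$ be the Euclidean unit ball of $\mathbb{R}^d$ and $\kappa_d$ its volume. Then
\begin{equation}\label{eq:ball}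
\Bigl(\frac2{\sqrt d}\Bigr)^d\le\kappa_d\le\Bigl(\frac{2\pi e}d\Bigr)^{d/2},\qquad\frac1{\kappa_d}\int_Bzz^T\,dz=\frac1{d+2}\,I .
\end{equation}
The lower bound holds because $B\supset[-d^{-1/2},d^{-1/2}]^d$, and the upper bound because $(2\pi)^{d/2}=\int_{\mathbb{R}^d}e^{-|z|^2/2}\,dz\ge\operatorname{vol}_d(\sqrt d\,B)\,e^{-d/2}$. The integral is a multiple of $I$ by symmetry, and its trace is $\int_B|z|^2\,dz=d\kappa_d\int_0^1s^{d+1}\,ds=\frac{d\kappa_d}{d+2}$.

All comparisons between lattice point counts and volumes go through the next lemma. The transference theorem produces short independent vectors of a lattice, which need not form a basis. Their parallelepiped then covers space several times, but the same number of times everywhere, and the multiplicity cancels.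

\begin{lemma}\label{lem:count}
Let $\Gamma$ be a lattice in a $k$-dimensional Euclidean space $W$, let $w_1,\dots,w_k\in\Gamma$ be independent, and let $P=\{\sum a_iw_i:a_i\in[-\frac12,\frac12)\}$ and $m=\operatorname{vol}_k(P)/\det\Gamma$.
\begin{enumerate}
\item[(i)] For every finite $X\subset\Gamma$ and every measurable $\varphi:W\to[0,\infty)$,
\[
\sum_{x\in X}\int_P\varphi(x+u)\,du\le m\int_{X+P}\varphi(z)\,dz .
\]
In particular $|X|\det\Gamma\le\operatorname{vol}_k(X+P)$.
\item[(ii)] If $C=-C$ is a convex body in $W$ and $P\subset rC$ with $0<r<1$, then $|C\cap\Gamma|\det\Gamma\ge(1-r)^k\operatorname{vol}_k(C)$.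
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Gamma'$ be the lattice generated by the $w_i$. Then $\det\Gamma'=\operatorname{vol}_k(P)$, so $m=[\Gamma:\Gamma']$. For each of the $m$ cosets $a+\Gamma'$ in $\Gamma$ the sets $x+P$, $x\in a+\Gamma'$, partition $W$. Hence every point of $W$ lies in exactly $m$ of the sets $x+P$, $x\in\Gamma$.

(i) The left side equals $\int_W\varphi\sum_{x\in X}\mathbf 1_{x+P}$, and the sum is at most $m$ on $X+P$ and $0$ elsewhere. For $\varphi=1$ the left side is $|X|\,m\det\Gamma$.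

(ii) Let $z\in(1-r)C$. If $z=x+p$ with $x\in\Gamma$ and $p\in P$, then $x=z-p\in(1-r)C+rC=C$. So $\sum_{x\in C\cap\Gamma}\mathbf 1_{x+P}=m$ on $(1-r)C$, and integration gives $|C\cap\Gamma|\,m\det\Gamma\ge m(1-r)^k\operatorname{vol}_k(C)$.
\end{proof}

\section{The shortest dual vector}\label{sec:shortest}

In this section $d\ge2$, $K$ is admissible, $y$ is a nonzero vector of $\mathbb{Z}^d$ that minimizes $|y|_\Sigma$, and $\sigma=|y|_\Sigma$. The slices $S_j$ and the sections $K_s$ refer to this $y$. Let $L=\mathbb{Z}^d\cap y^\perp$; since $y$ is an integer vector, $y^\perp$ has a basis of integer vectors, and $L$ is a lattice in $y^\perp$. The ellipsoid $\{z:|z|_\Sigma\le\sqrt d\,D\}=\sqrt d\,D\,\Sigma^{-1/2}B$ has volume $d^{d/2}\kappa_d\ge2^d$ by \eqref{eq:ball}, so Minkowski's theorem gives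
\begin{equation}\label{eq:sigma}
\sigma\le\sqrt d\,D .
\end{equation}
In view of \eqref{eq:popular}, it remains to compare an arbitrary slice with the central one. We give two comparisons. The first always holds and loses an exponential factor.

\begin{lemma}\label{lem:parity}
For all $j$ we have $|S_j|\le2^{d-1}|S_0|$. Consequently $\rho(y)\ge2^{1-d}\,\dfrac{3/4}{4\sigma+1}$.
\end{lemma}

\begin{proof}
Differences of points of $S_j$ lie in $L$, so $S_j$ is contained in one coset of $L$, which is a union of $[L:2L]=2^{d-1}$ cosets of $2L$. Let $x'\in S_j$. For every $x\in S_j$ in the coset $x'+2L$, the point $(x-x')/2$ lies in $L$, and it lies in $K$ as the midpoint of $x$ and $-x'$; so it lies in $S_0$. The map $x\mapsto(x-x')/2$ is injective, so each coset of $2L$ contains at most $|S_0|$ points of $S_j$. The last claim follows from \eqref{eq:popular}.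
\end{proof}

\begin{example}\label{ex:parity}
The first inequality of Lemma~\ref{lem:parity} holds, with the same proof, for every nonzero integer vector $y$, and in this generality it is sharp. Let $K$ be the convex hull of $C=\{1\}\times[0,1]^{d-1}$ and $-C$, and slice along $e_1$. Then $S_1=\{1\}\times\{0,1\}^{d-1}$, while $K\cap e_1^\perp=\frac12C-\frac12C=\{0\}\times[-\frac12,\frac12]^{d-1}$ contains only the integer point $0$.
\end{example}

The second comparison loses a factor $2$ but needs $\sigma$ large. The link between $\sigma$ and the fineness of $\mathbb{Z}^d$ relative to $K$ is the ellipsoid $E=\{x:|x|_*\le1\}=\Sigma^{1/2}B$.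

\begin{lemma}\label{lem:short}
We have $E\subset K$, and there are independent $v_1,\dots,v_d\in\mathbb{Z}^d$ with $|v_i|_*\le d/\sigma$.
\end{lemma}

\begin{proof}
For a convex body $C$ let $h_C(u)=\max_{x\in C}\langle x,u\rangle$. By separation, $h_E\le h_K$ implies $E\subset K$. Now $h_E(u)=|\Sigma^{1/2}u|$, and $|\langle x,u\rangle|\le h_K(u)$ for $x\in A$ because $\pm x\in K$. Hence $h_E(u)^2=u^T\Sigma u=\frac1N\sum_{x\in A}\langle x,u\rangle^2\le h_K(u)^2$.

The lattice $\Lambda=\Sigma^{-1/2}\mathbb{Z}^d$ has dual $\Lambda^*=\Sigma^{1/2}\mathbb{Z}^d$, and $\lambda_1(\Lambda^*)=\sigma$ because $|\Sigma^{1/2}z|=|z|_\Sigma$ and $y$ is a minimizer. By Banaszczyk's theorem $\lambda_d(\Lambda)\le d/\sigma$, and $|\Sigma^{-1/2}v|=|v|_*$.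
\end{proof}

What counts as large is fixed by the implication
\begin{equation}\label{eq:r}
\sigma\ge8^d\sqrt d\quad\Longrightarrow\quad\frac{d^4}\sigma\le0.18\quad\text{and}\quad\frac{d^3}\sigma\le0.09 .
\end{equation}
To see it, note that $d^4/\sigma\le d^{7/2}8^{-d}$. This sequence equals $2^{-5/2}<0.18$ at $d=2$, and it decreases because the ratio of consecutive terms is at most $(3/2)^{7/2}/8<1$. The second bound follows from $d\ge2$.

\begin{lemma}\label{lem:fine}
If $\sigma\ge8^d\sqrt d$, then $|S_j|\le2|S_0|$ for all $j$, and $\rho(y)\ge\dfrac3{40\sigma}\ge\dfrac{3}{40\sqrt d\,D}$.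
\end{lemma}

\begin{proof}
To count points in the slices we need short vectors in $L$, whereas Lemma~\ref{lem:short} gives them in $\mathbb{Z}^d$. We eliminate the component along $y$. The coefficients of this elimination are small because $y$ is the shortest vector: $|\langle v_i,y\rangle|\le|v_i|_*\,|y|_\Sigma\le d$. Since the $v_i$ span $\mathbb{R}^d$, there is a $k$ with $\langle v_k,y\rangle\ne0$. For $i\ne k$ put
\[
w_i=\langle v_k,y\rangle v_i-\langle v_i,y\rangle v_k .
\]
Then $w_i\in\mathbb{Z}^d$ and $\langle w_i,y\rangle=0$, so $w_i\in L$, and $|w_i|_*\le2d\cdot d/\sigma$. The $w_i$ are independent, because modulo $v_k$ they are nonzero multiples of the $v_i$. Let $P=\{\sum_{i\ne k}a_iw_i:a_i\in[-\frac12,\frac12)\}$ and $r=d^3/\sigma$. Every $p\in P$ has $|p|_*\le\frac{d-1}2\cdot\frac{2d^2}\sigma\le r$, so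
\[
P\subset r(E\cap y^\perp)\subset rK_0,
\]
and $r\le0.09$, $dr\le0.18$ by \eqref{eq:r}. We apply Lemma~\ref{lem:count} with $W=y^\perp$ and $\Gamma=L$.

Since $S_0=K_0\cap L$, part (ii) gives $|S_0|\det L\ge(1-r)^{d-1}\operatorname{vol}_{d-1}(K_0)$. If $x_0\in S_j$, then $S_j-x_0\subset L$, and part (i) gives $|S_j|\det L\le\operatorname{vol}_{d-1}(S_j+P)$. The set $S_j+P$ lies in $K+rK=(1+r)K$ and in the hyperplane $\langle z,y\rangle=j$, hence in $(1+r)K_{j/(1+r)}$. By \eqref{eq:brunn}, $|S_j|\det L\le(1+r)^{d-1}\operatorname{vol}_{d-1}(K_0)$. Using $\frac{1+r}{1-r}=1+\frac{2r}{1-r}\le e^{2r/(1-r)}$, we obtain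
\[
\frac{|S_j|}{|S_0|}\le\Bigl(\frac{1+r}{1-r}\Bigr)^{d-1}\le e^{2dr/(1-r)}\le e^{0.36/0.91}<e^{0.4}<2 .
\]
By \eqref{eq:popular} and $\sigma\ge1$, $\rho(y)\ge\frac12\cdot\frac{3/4}{4\sigma+1}\ge\frac3{40\sigma}$, and \eqref{eq:sigma} gives the last inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cov} for $d\ge2$]
\emph{Case $D\le16^d$.} Then $D^{d/(d-1)}=D\cdot D^{1/(d-1)}\le16^{d/(d-1)}D\le256\,D$, and Proposition~\ref{prop:random} gives the claim, since $120\cdot256=30720$.

\emph{Case $D>16^d$ and $\sigma\le2^{-d}\sqrt d\,D$.} Since also $1\le2^{-d}\sqrt d\,D$, we have $4\sigma+1\le5\cdot2^{-d}\sqrt d\,D$, and Lemma~\ref{lem:parity} gives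
\[
\rho(y)\ge2^{1-d}\cdot\frac34\cdot\frac{2^d}{5\sqrt d\,D}=\frac3{10\sqrt d\,D}.
\]

\emph{Case $D>16^d$ and $\sigma>2^{-d}\sqrt d\,D$.} Then $\sigma>8^d\sqrt d$, and Lemma~\ref{lem:fine} gives $\rho(y)\ge\frac3{40\sqrt d\,D}$.

In the last two cases the constant exceeds $c_1$. Together with the case $d=1$ in Section~\ref{sec:idea}, this proves Theorem~\ref{thm:cov}, and hence Theorem~\ref{thm:volume}.
\end{proof}

The assumption $D>16^d$ enters twice: it absorbs the term $+1$ in $4\sigma+1$ in the second case, and it makes $\sigma$ large in the third. For bounded $D$ the shortest vector comes only with the bound of Lemma~\ref{lem:parity}, which is exponentially small in $d$; this is the range that needs the random choice.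

\section{Bodies of large volume}\label{sec:large}

For large $V$ the same dichotomy works with $V^{1/d}$ in place of $D$. When $\sigma$ is small, Lemma~\ref{lem:parity} gives a multiple of $V^{-1/d}$, and we need a lower bound for $L_K$ to compare it with the claim. When $\sigma$ is large, we need to compare $\Sigma$ with $\Sigma_c$.

\begin{lemma}\label{lem:LK}
For $d\ge2$ every origin-symmetric convex body $K\subset\mathbb{R}^d$ satisfies $L_K\ge\frac16$.
\end{lemma}

\begin{proof}
An invertible linear map $T$ replaces $\Sigma_c$ by $T\Sigma_cT^T$, so it multiplies both $(\det\Sigma_c)^{1/(2d)}$ and $V^{1/d}$ by $|\det T|^{1/d}$ and preserves $L_K$. Applying a multiple of $\Sigma_c^{-1/2}$, we may assume that $\Sigma_c=s^2I$ and $V=\kappa_d$. The sets $K\setminus B$ and $B\setminus K$ have equal volume, and $|z|\ge1$ on the first, $|z|\le1$ on the second. So $ds^2\kappa_d=\int_K|z|^2\,dz\ge\int_B|z|^2\,dz$, and \eqref{eq:ball} gives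
\[
L_K=s\,\kappa_d^{-1/d}\ge\frac{\kappa_d^{-1/d}}{\sqrt{d+2}}\ge\sqrt{\frac d{2\pi e(d+2)}}\ge\frac1{\sqrt{4\pi e}}>\frac16 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:compare}
Let $d\ge2$ and let $K$ be admissible with $\sigma\ge8^d\sqrt d$. Then $D\le\sqrt2\,L_KV^{1/d}$.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_d$ be as in Lemma~\ref{lem:short}, $P=\{\sum a_iv_i:a_i\in[-\frac12,\frac12)\}$, $m=\operatorname{vol}_d(P)$ and $r=\frac{d^2}{2\sigma}$. Every $p\in P$ has $|p|_*\le\frac d2\cdot\frac d\sigma=r$, so $P\subset rE\subset rK$. By \eqref{eq:r}, $(d+2)r\le2dr=d^3/\sigma\le0.09$. We apply Lemma~\ref{lem:count} with $\Gamma=\mathbb{Z}^d$. Part (ii) gives $N\ge(1-r)^dV$. Let $\theta\in\mathbb{R}^d$. Part (i), with $X=A$, $\varphi(z)=\langle z,\theta\rangle^2$ and $A+P\subset(1+r)K$, gives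
\[
\sum_{x\in A}\int_P\langle x+u,\theta\rangle^2\,du\le m\int_{(1+r)K}\langle z,\theta\rangle^2\,dz=m(1+r)^{d+2}\,V\,\theta^T\Sigma_c\theta .
\]
Since $P$ is symmetric up to a null set, $\int_Pu\,du=0$, so $\int_P\langle x+u,\theta\rangle^2\,du=m\langle x,\theta\rangle^2+\int_P\langle u,\theta\rangle^2\,du\ge m\langle x,\theta\rangle^2$. The left side is therefore at least $mN\theta^T\Sigma\theta$, and
\[
\theta^T\Sigma\theta\le\frac{(1+r)^{d+2}}{(1-r)^d}\,\theta^T\Sigma_c\theta\le\frac{e^{(d+2)r}}{1-dr}\,\theta^T\Sigma_c\theta\le\frac{e^{0.09}}{0.955}\,\theta^T\Sigma_c\theta\le2\,\theta^T\Sigma_c\theta .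
\]
So all eigenvalues of $\Sigma_c^{-1/2}\Sigma\Sigma_c^{-1/2}$ are at most $2$, and $\det\Sigma\le2^d\det\Sigma_c$. Take the $2d$-th root.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $d=1$, $K=[-a,a]$ and $n=\lfloor a\rfloor\ge1$. Then $V=2a$, $\Sigma_c=a^2/3$ and $L_K=1/\sqrt{12}$, while $\rho(1)=\frac1{2n+1}\ge\frac1{3n}\ge\frac2{3V}$ and $\frac23>\frac{\sqrt{12}}{20}$.

Let $d\ge2$, and let $y$ and $\sigma$ be as in Section~\ref{sec:shortest}. The hypothesis on $V$ says that $4^{-d}V^{1/d}\ge16^d$.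

Suppose $\sigma\le4^{-d}V^{1/d}$. Then $4\sigma+1\le5\cdot4^{-d}V^{1/d}$, and Lemma~\ref{lem:parity} gives
\[
\rho(y)\ge2^{1-d}\cdot\frac34\cdot\frac{4^d}{5V^{1/d}}\ge\frac3{10}V^{-1/d}.
\]
This suffices, since $\frac1{20\sqrt d\,L_K}\le\frac6{20\sqrt2}<\frac3{10}$ by Lemma~\ref{lem:LK}.

Suppose $\sigma>4^{-d}V^{1/d}$. Then $\sigma>16^d\ge8^d\sqrt d$, and Lemmas~\ref{lem:fine} and~\ref{lem:compare} give
\[
\rho(y)\ge\frac3{40\sqrt d\,D}\ge\frac3{40\sqrt2}\cdot\frac1{\sqrt d\,L_KV^{1/d}},
\]
where $\frac3{40\sqrt2}>\frac1{20}$.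
\end{proof}

\section{Ellipsoids with thin sections}\label{sec:sharp}

The factor $\sqrt d$ entered through Minkowski's bound \eqref{eq:sigma}, so an extremal example should nearly attain that bound. After a linear change of variables, we replace the pair (ellipsoid, $\mathbb{Z}^d$) by a pair (ball, $\Lambda$) and choose $\Lambda$ so that its dual has no short vector. Such lattices exist by the \emph{Minkowski--Hlawka theorem}, in the following form: for $d\ge2$ and every origin-symmetric convex body $S\subset\mathbb{R}^d$ of volume less than $2$ there is a lattice of determinant $1$ with no nonzero point in $S$. For a fixed hyperplane the number of lattice points on it is asymptotic to a volume. The difficulty is that the best hyperplane may depend on the radius, so a bound uniform over all hyperplanes is needed. A crude uniform bound handles all but finitely many of them.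

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Apply the Minkowski--Hlawka theorem to the ball of volume $1$, write the resulting lattice as $T^{-T}\mathbb{Z}^d$ with $|\det T|=1$, and put $\Lambda=T\mathbb{Z}^d$. Then $\det\Lambda=1$, the lattice found is $\Lambda^*$, and by \eqref{eq:ball}
\[
\lambda:=\lambda_1(\Lambda^*)\ge\kappa_d^{-1/d}\ge\sqrt{d/(2\pi e)} .
\]
Let $K_t=T^{-1}(tB)$ with $t\ge\lambda_d(\Lambda)$. The map $T$ sends $K_t\cap\mathbb{Z}^d$ onto $tB\cap\Lambda$, which spans $\mathbb{R}^d$, so $K_t$ is admissible, and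
\[
M_t:=\max_{y\ne0}\rho_t(y)=\max_H\frac{|tB\cap\Lambda\cap H|}{|tB\cap\Lambda|},
\]
where $H$ runs over all hyperplanes through $0$.

\emph{Asymptotic counts.} Let $\Gamma$ be a fixed lattice in a $k$-dimensional subspace $W$, and let $P$ be a parallelepiped as in Lemma~\ref{lem:count}, contained in $sB$. The two parts of that lemma give $\kappa_k(t-s)^k\le|tB\cap\Gamma|\det\Gamma\le\kappa_k(t+s)^k$ for $t>s$, so
\begin{equation}\label{eq:asym}
|tB\cap\Gamma|/t^k\to\kappa_k/\det\Gamma\qquad(t\to\infty).
\end{equation}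

\emph{Reduction to lattice hyperplanes.} Given $H$, extend a maximal independent subset of $tB\cap\Lambda\cap H$ to $d-1$ independent points of $tB\cap\Lambda$. Their span contains $tB\cap\Lambda\cap H$. So we may assume that $H$ is spanned by $d-1$ points of $tB\cap\Lambda$. Then $T^{-1}H$ is spanned by integer vectors and has an integer normal vector $y$ with coprime coordinates. Put $u=T^{-T}y\in\Lambda^*$ and $L_u=\Lambda\cap u^\perp$; since $\langle u,Tx\rangle=\langle y,x\rangle$, we have $H=u^\perp$. As the coordinates of $y$ are coprime, some $v\in\Lambda$ has $\langle u,v\rangle=1$. Then $\Lambda=L_u\oplus\mathbb{Z}v$ and $v$ is at distance $1/|u|$ from $H$, so $1=\det\Lambda=\det L_u/|u|$, that is, $\det L_u=|u|$.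

\emph{The uniform bound.} The lattice $L_u$ contains $d-1$ independent vectors of length at most $t$, and their parallelepiped $P$ lies in $\frac d2tB$. Lemma~\ref{lem:count}(i) with $X=tB\cap L_u$ gives
\[
|tB\cap L_u|\le\kappa_{d-1}\bigl((1+\tfrac d2)t\bigr)^{d-1}/|u| .
\]
Put $R=(1+\frac d2)^{d-1}\lambda$. If $|u|>R$, then $|tB\cap L_u|\le\kappa_{d-1}t^{d-1}/\lambda$, so
\[
t\,\frac{|tB\cap L_u|}{|tB\cap\Lambda|}\le\frac{\kappa_{d-1}t^d}{\lambda\,|tB\cap\Lambda|},
\]
and the right side does not depend on $u$ and tends to $\frac{\kappa_{d-1}}{\kappa_d\lambda}$ by \eqref{eq:asym}. Only finitely many $u\in\Lambda^*$ have $|u|\le R$, and for each of those that arise above, \eqref{eq:asym} shows that the left side tends to $\frac{\kappa_{d-1}}{\kappa_d|u|}\le\frac{\kappa_{d-1}}{\kappa_d\lambda}$. Hence $\limsup_{t\to\infty}tM_t\le\frac{\kappa_{d-1}}{\kappa_d\lambda}$.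

\emph{Constants.} We have $\kappa_d=\pi^{d/2}/\Gamma(\frac d2+1)$, where $\Gamma$ now denotes the gamma function. Its log-convexity gives $\Gamma(x+\frac12)^2\le\Gamma(x)\Gamma(x+1)=x\Gamma(x)^2$, and with $x=\frac{d+1}2$,
\[
\frac{\kappa_{d-1}}{\kappa_d}=\frac{\Gamma(\frac d2+1)}{\sqrt\pi\,\Gamma(\frac{d+1}2)}\le\sqrt{\frac{d+1}{2\pi}}\le\sqrt{\frac d\pi}.
\]
Therefore $\limsup_{t\to\infty}tM_t\le\sqrt{d/\pi}\,\sqrt{2\pi e/d}=\sqrt{2e}$. By \eqref{eq:ball}, $\sqrt d\,\operatorname{vol}_d(K_t)^{1/d}=\sqrt d\,\kappa_d^{1/d}t\le\sqrt{2\pi e}\,t$, and $\sqrt{2\pi e}\,\sqrt{2e}=2e\sqrt\pi$ gives the first claim. For the second, let $\Sigma_t$ be the matrix $\Sigma$ of $K_t$. Then $t^{-2}T\Sigma_tT^T$ is the mean of $zz^T$ over $z\in B\cap t^{-1}\Lambda$. By convergence of Riemann sums, this tends to the mean of $zz^T$ over $B$, which is $\frac1{d+2}I$ by \eqref{eq:ball}. Since $|\det T|=1$, we get $D_t/t\to(d+2)^{-1/2}$, so $\sqrt d\,D_t/t$ tends to a limit less than $1$.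
\end{proof}

\begin{remark}
For $K_t$ the matrix $\Sigma_c$ equals $\frac{t^2}{d+2}T^{-1}T^{-T}$, so $L_{K_t}\operatorname{vol}_d(K_t)^{1/d}=t/\sqrt{d+2}$. The bound $\limsup tM_t\le\sqrt{2e}$ thus shows that for $d\ge2$ neither the constant $c_1$ in Theorem~\ref{thm:cov} nor the constant $\frac1{20}$ in Theorem~\ref{thm:large} can be replaced by a number larger than $\sqrt{2e}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ban}
Banaszczyk, Math. Ann. \textbf{296} (1993).

\bibitem{KL}
Klartag and Lehec, \emph{Affirmative resolution of Bourgain's slicing problem using Guan's bound}, GAFA (2025).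

\bibitem{Regev}
Oded Regev, \emph{A Note on Koldobsky's Lattice Slicing Inequality}, arXiv:1608.04945 (2016).

\end{thebibliography}
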